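\title{Inhomogeneous badly approximable sets with unequal weights need not be winning}

\begin{abstract}
For weights $k_1,k_2>0$ with $k_1+k_2=1$ and $\theta\in\mathbb R^2$, consider the set of $x\in\mathbb R^2$ for which $\max_j |q|^{k_j}\|q\theta_j-x_j\|$ is bounded away from zero over all nonzero integers $q$. We show that this set is winning in Schmidt's game for every $\theta$ if and only if $k_1=k_2$. When $k_1\neq k_2$ there is a residual set of $\theta$ for which the set is not $\alpha$-winning for any $\alpha>0$, and for which its complement is $\frac12$-winning.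
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\|z\|$ denote the distance from $z\in\mathbb R$ to the nearest integer. A \emph{weight} is a pair $\mathbf k=(k_1,k_2)$ of positive numbers with $k_1+k_2=1$. For a weight $\mathbf k$ and a point $\theta=(\theta_1,\theta_2)\in\mathbb R^2$ put
\begin{align*}
\mathrm{Bad}(\mathbf k)&=\Big\{\theta\in\mathbb R^2:\ \inf_{q\in\mathbb Z\setminus\{0\}}\ \max_{j=1,2}\,|q|^{k_j}\|q\theta_j\|>0\Big\},\\
\mathrm{Bad}_\theta(\mathbf k)&=\Big\{x\in\mathbb R^2:\ \inf_{q\in\mathbb Z\setminus\{0\}}\ \max_{j=1,2}\,|q|^{k_j}\|q\theta_j-x_j\|>0\Big\}.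
\end{align*}
In the notation for systems of linear forms, with $\theta$ viewed as a $2\times1$ matrix, these sets are written $\mathrm{Bad}(\mathbf k,2,1)$ and $\mathrm{Bad}_\theta(\mathbf k,2,1)$.

The second set measures how well the orbit $q\theta$ in the torus $\mathbb R^2/\mathbb Z^2$ approaches a target $x$. Around the point $q\theta$ draw the open rectangle with half-sides $c|q|^{-k_1}$ and $c|q|^{-k_2}$. Then $x\in\mathrm{Bad}_\theta(\mathbf k)$ exactly when, for some $c>0$, the point $x$ lies in none of these rectangles modulo $\mathbb Z^2$. Since $k_1+k_2=1$, the rectangle at time $q$ has area $4c^2/|q|$, and the rectangles with $Q\le|q|<2Q$ have total area at most $8c^2$. Every dyadic range of times therefore removes the same small proportion of the torus, and it is natural to ask whether a player who zooms in on a point can avoid all the rectangles.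

Schmidt's game makes this precise. Fix $\alpha,\beta\in(0,1)$. Two players choose closed Euclidean balls $B_1\supset W_1\supset B_2\supset W_2\supset\cdots$ in $\mathbb R^2$. Bob chooses $B_1$ arbitrarily; Alice chooses $W_n\subset B_n$ with radius $\rho(W_n)=\alpha\rho(B_n)$, and Bob chooses $B_{n+1}\subset W_n$ with $\rho(B_{n+1})=\beta\rho(W_n)$. The radii tend to zero, so the balls intersect in one point, the \emph{outcome}. A set $S$ is \emph{$(\alpha,\beta)$-winning} if Alice has a strategy that guarantees an outcome in $S$; it is \emph{$\alpha$-winning} if it is $(\alpha,\beta)$-winning for every $\beta\in(0,1)$, and \emph{winning} if it is $\alpha$-winning for some $\alpha>0$.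

By a theorem of Harrap and Moshchevitin, $\mathrm{Bad}_\theta(\mathbf k)$ is winning for every weight $\mathbf k$ and every $\theta\in\mathrm{Bad}(\mathbf k)$. The question we answer comes from Dyakova's paper \cite{Dyakova}:
\begin{quote}
Is $\mathrm{Bad}_\theta(\mathbf k)$ winning for every weight $\mathbf k$ and every $\theta\in\mathbb R^2$, without the condition $\theta\in\mathrm{Bad}(\mathbf k)$?
\end{quote}

One would guess that it is. When $\theta$ is well approximable, the orbit clusters and the rectangles overlap, which seems to leave more room for Alice. In the extreme case $y\cdot\theta\in\mathbb Z$ for some nonzero $y\in\mathbb Z^2$, the whole orbit lies on the parallel lines $y\cdot x\in\mathbb Z$, and Alice wins for every weight by stepping off these lines (Remark~\ref{rem:rational}). For equal weights the answer is yes for all $\theta$. Nevertheless the answer is no as soon as the weights differ. Call a subset of $\mathbb R^2$ \emph{residual} if it contains a dense $G_\delta$ set; by the Baire category theorem such a set is nonempty, dense and uncountable.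

\begin{theorem}\label{thm:main}
Let $\mathbf k$ be a weight with $k_1\ne k_2$. There is a residual set $G\subset\mathbb R^2$ such that for every $\theta\in G$ the following hold.
\begin{enumerate}
\item[(1)] If $\alpha,\beta\in(0,1)$ and $2\beta<1+\alpha\beta$, then Bob can force the outcome outside $\mathrm{Bad}_\theta(\mathbf k)$, so this set is not $(\alpha,\beta)$-winning. This applies to all $\alpha\in(0,1)$ and $\beta\le\frac12$; hence $\mathrm{Bad}_\theta(\mathbf k)$ is not $\alpha$-winning for any $\alpha>0$.
\item[(2)] The complement $\mathbb R^2\setminus\mathrm{Bad}_\theta(\mathbf k)$ is $\alpha$-winning for every $\alpha\in(0,\frac12]$.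
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:equal}
If $k_1=k_2=\frac12$, then $\mathrm{Bad}_\theta(\mathbf k)$ is $\frac14$-winning for every $\theta\in\mathbb R^2$.
\end{theorem}

That the set in Theorem~\ref{thm:equal} is winning is known \cite{ET,Mos}. We include a proof, because it shows exactly what breaks when the weights differ. Together the two theorems say that $\mathrm{Bad}_\theta(\mathbf k)$ is winning for all $\theta$ if and only if $k_1=k_2$.

\begin{remark}\label{rem:range}
If $2\beta\ge1+\alpha\beta$, then every dense set $S$ is $(\alpha,\beta)$-winning. Indeed, Alice centers $W_1$ at a point $z\in S$. If $W_n$ is centered at $z$, the center of $B_{n+1}$ is within $(1-\beta)\rho(W_n)\le(1-\alpha)\beta\rho(W_n)=(1-\alpha)\rho(B_{n+1})$ of $z$, so she can center $W_{n+1}$ at $z$ again, and the outcome is $z$. Thus the range of parameters in part (1) cannot be enlarged by an argument valid for dense sets.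
\end{remark}

The cause of the dichotomy is that the balls of the game are round while the rectangles are not. The dangerous regions are organized into families of parallel strips $\|y\cdot x\|\le\delta$ with $y\in\mathbb Z^2$, and such a family matters in the game when the radius of the ball is about $1/|y|$. For equal weights only boundedly many families occur at each scale, and Alice can avoid them all (Section~\ref{sec:equal}). For unequal weights one can arrange arbitrarily many families at a single scale, nearly parallel but with different periods. Section~\ref{sec:idea} explains why this is possible and why it decides the game, and reduces Theorem~\ref{thm:main} to two propositions, proved in Sections~\ref{sec:game} and~\ref{sec:construction}.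

\medskip
\noindent\textbf{Conventions.} We write $|y|$ for the Euclidean norm. For $v=(y,p)\in\mathbb Z^2\times\mathbb Z$ and $z\in\mathbb R^2$ we put $v(z)=y\cdot z+p$. An integer vector is \emph{primitive} if the greatest common divisor of its coordinates is $1$. A finite set $F\subset\mathbb R$ is \emph{$\eta$-dense mod $1$} if for each $z\in\mathbb R$ there is $\xi\in F$ with $\|\xi-z\|\le\eta$.

\section{Equal weights}\label{sec:equal}

The orbit consists of infinitely many points, but one linear form controls many of them at once. For $y=(a,b)\in\mathbb Z^2$ and $q\in\mathbb Z$ we have $y\cdot x=q\,y\cdot\theta-a(q\theta_1-x_1)-b(q\theta_2-x_2)$. Since $\|\cdot\|$ is subadditive and $\|nz\|\le|n|\,\|z\|$ for $n\in\mathbb Z$,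
\begin{equation}\label{eq:dual}
\|y\cdot x\|\le|q|\,\|y\cdot\theta\|+|a|\,\|q\theta_1-x_1\|+|b|\,\|q\theta_2-x_2\|.
\end{equation}
So if $\|y\cdot\theta\|$ is small and $x$ is away from the lines $y\cdot x\in\mathbb Z$, then $x$ is away from all $q\theta$ with $|q|$ small compared with $1/\|y\cdot\theta\|$. Alice's task becomes that of avoiding lines. In this section $\alpha=\frac14$, $\beta\in(0,1)$ is arbitrary, and a \emph{round} is a move of Alice followed by a move of Bob; it divides the radius by $\lambda=4/\beta$.

\begin{lemma}\label{lem:dodge}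
Let $K$ lines be given and let $s\ge1$ satisfy $(2/3)^sK<1$. From any ball of Bob, Alice can play $2s$ rounds so that Bob's last ball, of radius $r'$, has distance at least $r'/16$ from each of the lines.
\end{lemma}

\begin{proof}
We show that from a ball of radius $\rho$ and center $z$ Alice can reach in two rounds a ball at distance at least $\rho/16$ from at least one third of any given finite set of lines. Write the lines as $\nu_j\cdot x=c_j$ with $|\nu_j|=1$ and $\nu_j\cdot z\ge c_j$. For each $j$ the unit vectors $e$ with $e\cdot\nu_j\ge\frac12$ form one third of the circle, so by averaging some $e$ satisfies $e\cdot\nu_j\ge\frac12$ for at least one third of the $j$. In both rounds Alice moves the center by $\frac34\rho'e$, where $\rho'$ is the current radius, and Bob then moves it by at most $\rho'/4$. For the selected $j$, the value of $\nu_j\cdot(\text{center})$ grows by at least $(\frac38-\frac14)\rho'=\rho'/8$ in each round, so by at least $\rho/8$ in total. The final radius is $\rho/\lambda^2<\rho/16$. Hence $\nu_j\cdot x-c_j\ge\rho/8-\rho/16$ on the final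 ball.

Alice repeats this $s$ times, each time with the lines not yet treated. At most $(2/3)^sK<1$ lines remain, that is, none, and each distance obtained is at least $r'/16$.
\end{proof}

A family of parallel lines counts as a single line once the ball is small: 
\begin{equation}\label{eq:oneline}
\begin{gathered}
\text{if }4r|y|<1,\text{ then for a ball of radius $r$ at most one integer $c$}\\
\text{satisfies }|y\cdot x-c|<\tfrac14\text{ at some point of the ball.}
\end{gathered}
\end{equation}
Indeed, the values $y\cdot x$ fill an interval of length $2r|y|<\frac12$, whose $\frac14$-neighborhood has length less than $1$.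

\begin{remark}\label{rem:rational}
Suppose $y\cdot\theta\in\mathbb Z$ for some $y\in\mathbb Z^2\setminus\{0\}$. By \eqref{eq:dual}, $\|y\cdot x\|\le2|y|\max_j\|q\theta_j-x_j\|$ for all $q$, and $|q|^{k_j}\ge1$, so $\mathrm{Bad}_\theta(\mathbf k)\supset\{x:y\cdot x\notin\mathbb Z\}$ for every weight. Alice waits until $4r|y|<1$ and applies Lemma~\ref{lem:dodge} to the at most one line given by \eqref{eq:oneline}. Thus $\mathrm{Bad}_\theta(\mathbf k)$ is $\frac14$-winning.
\end{remark}

In the remaining case $\zeta(y)=\|y\cdot\theta\|$ is positive for all $y\in\mathbb Z^2\setminus\{0\}$. No single $y$ serves all $q$ in \eqref{eq:dual}, and we use the record holders. Let $y_1$ minimize $\zeta$ among the vectors of norm $X_1=1$. Given $y_n$ and $\zeta_n=\zeta(y_n)$, let $X_{n+1}$ be the least norm of a nonzero $y\in\mathbb Z^2$ with $\zeta(y)<\zeta_n$, and let $y_{n+1}$ minimize $\zeta$ among the vectors of norm $X_{n+1}$.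

\begin{lemma}\label{lem:best}
The sequence $y_n$ is well defined, $1=X_1<X_2<\cdots$, and for all $n$
\[
\zeta_nX_{n+1}^2<2,\qquad X_{n+64}\ge2X_n.
\]
Any interval $[C,C\Lambda)$ with $C>0$, $\Lambda\geq1$ contains at most $64(\log_2\Lambda+1)$ of the $X_n$.
\end{lemma}

\begin{proof}
Minkowski's theorem states that a convex set in $\mathbb R^3$, symmetric about the origin and of volume greater than $8$, contains a nonzero integer point. The set $|y|<X$, $|y\cdot\theta+p|<\zeta_n$ has volume $2\pi X^2\zeta_n$. A nonzero integer point $(y,p)$ in it has $y\ne0$, because $\zeta_n\le\frac12$, and $\zeta(y)<\zeta_n$. For large $X$ this shows that $y_{n+1}$ exists. For $X=X_{n+1}$ there is no such point, so $2\pi X_{n+1}^2\zeta_n\le8$ and $\zeta_nX_{n+1}^2<2$. Next, $X_{n+1}\ge X_n$ (for $n\geq2$ because $\zeta_{n+1}<\zeta_{n-1}$), and equality is impossible since $y_n$ minimizes $\zeta$ among the vectors of norm $X_n$.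

Choose $p_n\in\mathbb Z$ such that $v_n=(y_n,p_n)$ has $|v_n(\theta)|=\zeta_n$. There are $64$ residue classes in $\mathbb Z^3$ modulo $4$, so two of $v_n,\dots,v_{n+64}$, say $v_i$ and $v_j$ with $i<j$, are congruent. The vector $(y,p)=(v_i-v_j)/4$ is a nonzero integer vector with $|y\cdot\theta+p|\le\zeta_i/2\le\frac14$. This forces $y\ne0$, and $\zeta(y)<\zeta_i$ gives $X_{i+1}\le|y|\le X_j/2$. Hence $X_{n+64}\ge X_j\ge2X_{i+1}\ge2X_n$. Finally, if $[C,C\Lambda)$ contains $M\ge1$ terms and $f=\lfloor(M-1)/64\rfloor$, then $2^f<\Lambda$ and $M\le64(f+1)$.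
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:equal}]
By Remark~\ref{rem:rational} we may assume that the vectors $y_n$ are defined. Alice treats the family $y_n\cdot x\in\mathbb Z$ when the radius is comparable with $1/X_n$. Let $r_0=\rho(B_1)$ and let $K_0$ be the finite number of $n$ with $X_n<1/(4r_0)$. Choose $s$ with
\[
(2/3)^s\max\big(K_0,\ 64(2s\log_2\lambda+1)\big)<1,
\]
and put $T=2s$ and $r_j=r_0\lambda^{-jT}$. Stage $j\ge0$ consists of the $T$ rounds that start from Bob's ball of radius $r_j$. In stage $j\ge1$ Alice treats the $n$ with $1/(4r_{j-1})\le X_n<1/(4r_j)$, and in stage $0$ those with $X_n<1/(4r_0)$. Every $n$ is treated in exactly one stage. By \eqref{eq:oneline} each such $n$ contributes at most one line $y_n\cdot x=c$, and by Lemma~\ref{lem:best} with $\Lambda=\lambda^T$ the number of lines is small enough for Lemma~\ref{lem:dodge}. She ends the stage at distance at least $r_{j+1}/16$ from these lines. The outcome $x$ therefore satisfies $\|y_n\cdot x\|\ge\min(\frac14,X_nr_{j+1}/16)$. Here $X_nr_{j+1}/16\ge r_{j+1}/(64r_{j-1})=\lambda^{-2T}/64$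 if $j\ge1$, and $X_nr_1/16\ge r_1/16$ if $j=0$. So there is $\eta\in(0,\frac14]$ with $\|y_n\cdot x\|\ge\eta$ for all $n$.

Let $q\ne0$. By Lemma~\ref{lem:best}, $\zeta_n\to0$; take the least $n$ with $|q|\zeta_n\le\eta/2$. If $n\ge2$, then $|q|>\eta/(2\zeta_{n-1})>\eta X_n^2/4$; if $n=1$, then $X_n=1\le|q|^{1/2}$. In both cases $X_n\le2(|q|/\eta)^{1/2}$. By \eqref{eq:dual}, $\eta\le\eta/2+2X_n\max_j\|q\theta_j-x_j\|$, and so
\[
|q|^{1/2}\max_j\|q\theta_j-x_j\|\ge\frac{|q|^{1/2}\eta}{4X_n}\ge\frac{\eta^{3/2}}8 .
\]
Hence $x\in\mathrm{Bad}_\theta(\mathbf k)$.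
\end{proof}

Equal weights enter only in the last display. If $k_2<\frac12$, a lower bound of order $|q|^{-1/2}$ for $\|q\theta_2-x_2\|$ does not keep $|q|^{k_2}\|q\theta_2-x_2\|$ away from zero. By \eqref{eq:dual} the useful vectors at time $q$ are then those with $|a|$ up to $|q|^{k_1}$ and $|b|$ up to $|q|^{k_2}$. They are sorted by a box and not by a disc, and their Euclidean norms, which are what the game sees, need not grow geometrically.

\section{Unequal weights: many strips at one scale}\label{sec:idea}

Exchanging the coordinates preserves Euclidean balls, so from now on $k_1>k_2$. Put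
\[
\kappa=k_2/k_1\in(0,1),\qquad\text{so that}\qquad 1+\kappa=1/k_1,\qquad k_2<\tfrac12<k_1 .
\]

\subsection{Rectangles that cover a strip}

Inequality \eqref{eq:dual} says that avoiding strips suffices for Alice. We need the converse: a situation in which every point of a strip $\|y\cdot x\|\le\delta$ is well approximated by the orbit. This happens when $\theta$ is close to a rational point.

Let $v=(y,p)$ and $v'=(y',p')$ be in $\mathbb Z^3$, with $y=(a,b)$ and $y'=(a',b')$. Let $w=v\times v'$ and assume $w_3=ab'-a'b\ne0$. Put $P=(w_1/w_3,w_2/w_3)$. For every $v''\in\mathbb Z^3$,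
\begin{equation}\label{eq:det}
v''(P)=\frac{v''\cdot w}{w_3}=\frac{\det(v'',v,v')}{w_3}.
\end{equation}
In particular $P$ is the common zero of $v$ and $v'$.

\begin{lemma}\label{lem:cover}
Assume in addition that $w$ is primitive and $b\ne0$, and let $q_0=|w_3|$. Let $\theta\in\mathbb R^2$ and $\delta>0$. For every $x$ with $\|y\cdot x\|\le\delta$ there is an integer $1\le q\le q_0$ with
\[
\|q\theta_1-x_1\|\le\frac{|b|}{2q_0}+q_0|\theta_1-P_1|,\qquad
\|q\theta_2-x_2\|\le\frac\delta{|b|}+\frac{|a|}{2q_0}+q_0|\theta_2-P_2| .
\]
\end{lemma}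

\begin{proof}
Let $\Gamma=\{z\in\mathbb R^2:y\cdot z\in\mathbb Z,\ y'\cdot z\in\mathbb Z\}$. It is the preimage of $\mathbb Z^2$ under a matrix of determinant $\pm q_0$, so it is a lattice of covolume $1/q_0$. It contains $\mathbb Z^2$ and $P$, since $y\cdot P=-p$ and $y'\cdot P=-p'$. We have $nP\in\mathbb Z^2$ if and only if $w_3$ divides $nw_1$ and $nw_2$, and as $w$ is primitive this means $w_3\mid n$. So $P$ has order $q_0$ in $\mathbb R^2/\mathbb Z^2$, and $\mathbb Z^2+\mathbb ZP$ has covolume $1/q_0$. A sublattice of the same covolume is the whole lattice, hence $\Gamma=\mathbb Z^2+\mathbb ZP$.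

Let $c\in\mathbb Z$ with $|y\cdot x-c|\le\delta$. First move vertically onto the line: $x'=x-(0,(y\cdot x-c)/b)$ satisfies $y\cdot x'=c$. Then move along the line: adding $\lambda(b,-a)/q_0$ keeps $y\cdot z=c$ and changes $y'\cdot z$ by $\pm\lambda$. So there is $|\lambda|\le\frac12$ with $z=x'+\lambda(b,-a)/q_0\in\Gamma$, and $z\equiv qP\pmod{\mathbb Z^2}$ for some $1\le q\le q_0$. Now $\|q\theta_j-x_j\|\le|z_j-x_j|+q|\theta_j-P_j|$.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1]
\fill[gray!25] (-0.25,0.95) -- (4.75,-2.05) -- (4.75,-3.65) -- (-0.25,-0.65) -- cycle;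
\foreach \k in {0,...,9} {
\draw (0.5*\k-0.25,-0.3*\k-1) rectangle (0.5*\k+0.25,-0.3*\k+1);
\fill (0.5*\k,-0.3*\k) circle (1.4pt);}
\draw[thick] (-0.8,0.48) -- (5.3,-3.18) node[right] {$y\cdot z=c$};
\end{tikzpicture}
\caption{Multiples of a rational point lie on the line $y\cdot z=c$, $y=(a,b)$, with step $(b,-a)/q_0$. Tall thin rectangles centered at these points stand side by side and cover a strip $|y\cdot z-c|\le\delta$ (shaded) that is wider than any one rectangle. The horizontal direction is stretched: in true scale the line is nearly vertical.}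
\label{fig:strip}
\end{figure}

Figure~\ref{fig:strip} shows the mechanism. To see when the bounds of the lemma are small against $q_0^{-k_1}$ and $q_0^{-k_2}$, fix a large scale $L$ and normalize:
\[
a=tL,\qquad |b|=UL^\kappa,\qquad q_0=dL^{1/k_1},\qquad\text{so}\qquad q_0^{k_1}=d^{k_1}L,\quad q_0^{k_2}=d^{k_2}L^\kappa .
\]
Then $L$ cancels from all three geometric terms:
\begin{equation}\label{eq:scaling}
q_0^{k_1}\frac{|b|}{q_0}=\frac U{d^{k_2}},\qquad
q_0^{k_2}\frac{\delta}{|b|}=\frac{\delta d^{k_2}}U,\qquad
q_0^{k_2}\frac{|a|}{q_0}=\frac{|t|}{d^{k_1}} .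
\end{equation}
The first two terms pull in opposite directions. Both are less than $\varepsilon$ if $\delta=\varepsilon^3$ and $\varepsilon^2d^{k_2}<U<\varepsilon d^{k_2}$. The third term only asks that $d$ be large when $t\in[1,2]$. So the time $q_0$ is tied to the second coordinate $b$, while the first coordinate is free to stay in $[L,2L]$.

Now form a chain $y_n=(a_n,b_n)$ in which each pair $y_n,y_{n+1}$ plays the role of $y,y'$ and all $t_n=a_n/L$ lie in $[1,2]$. Because $1+\kappa=1/k_1$, the normalized determinant is $d_n=|t_nu_{n+1}-t_{n+1}u_n|$ with $u_n=b_n/L^\kappa$. Writing $U_n=|u_n|$, we have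
\begin{equation}\label{eq:dU}
U_{n+1}-2U_n\le d_n\le2U_{n+1}+2U_n,
\end{equation}
and so $\frac12U_{n+1}\le d_n\le3U_{n+1}$ when $U_{n+1}\ge4U_n$.

\begin{example}\label{ex:weights}
Let $\mathbf k=(\frac23,\frac13)$, so $\kappa=\frac12$. The condition on $U_n$ reads $(U_n/\varepsilon)^3<d_n<(U_n/\varepsilon^2)^3$, and with $U_{n+1}\geq 4U_n$ it gives
\[
\tfrac13(U_n/\varepsilon)^3<U_{n+1}<2(U_n/\varepsilon^2)^3 .
\]
The numbers $U_n$ grow very fast, but the recursion does not involve $L$. A chain of fixed length $m$ that starts from a bounded $U$ has $|b_n|\le C\sqrt L$ with $C$ independent of $L$. For large $L$ all $m$ vectors are nearly horizontal and have Euclidean norm between $L$ and $3L$. For $\mathbf k=(\frac12,\frac12)$ the same computation has $\kappa=1$ and $U_{n+1}>\frac13(U_n/\varepsilon)^2$, and $|y_n|\ge U_nL$: the growth of $U_n$ is now growth of the Euclidean norm.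
\end{example}

\subsection{Why many periods decide the game}

Consider a ball with center $x^0$ and radius a bounded multiple of $1/L$, and write its points as $x=x^0+(\xi,\xi')/L$. Then $y_n\cdot x=\varphi_n+t_n\xi+(b_n/L)\xi'$ with $\varphi_n=y_n\cdot x^0$. The last term is negligible because $b_n=o(L)$. So the strips become the one-dimensional conditions $\|\varphi_n+t_n\xi\|\le\delta$, with frequencies $t_n$ that we can prescribe and phases $\varphi_n$ that we cannot. One frequency is useless, as Lemma~\ref{lem:dodge} shows. All frequencies in $[1,2]$ together behave differently.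

\begin{example}\label{ex:model}
Let $\varphi:[1,2]\to\mathbb R$ be any function and let $Z$ be the set of $\xi\in\mathbb R$ with $\|\varphi(t)+t\xi\|\le\frac14$ for some $t\in[1,2]$. \emph{Any two points outside $Z$ are at distance less than $1$.} Indeed, if $|\xi_+-\xi_-|\ge1$, then $t(\xi_+-\xi_-)$ sweeps an interval of length at least $1$, so it lies in $\frac12+\mathbb Z$ for some $t$. Since $\|z\|+\|z+\frac12\|=\frac12$, one of $\|\varphi(t)+t\xi_\pm\|$ is at most $\frac14$.

Suppose a player has two options, ``left'' and ``right'', and every outcome that can follow ``left'' is at distance at least $1$ from every outcome that can follow ``right''. If each option could be followed by an outcome outside $Z$, we would have two points outside $Z$ at distance at least $1$. So one of the options leads into $Z$ whatever the other player does. The first player never aims at a particular strip; the frequency that catches the outcome depends on the replies of the second.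
\end{example}

For small $\delta$ two points do not suffice. We shall see that a set of $M$ points with mutual distances at least $1$ has a dilate that is $\delta/8$-dense mod $1$ as soon as $M\delta^2>128(2+\ln M)$, and that $J$ successive left-right choices produce $2^J$ such points.

\subsection{Blocks and the reduction}

For each $N\ge1$ fix
\[
\varepsilon_N=2^{-N-2},\qquad\delta_N=\varepsilon_N^3,\qquad J_N\in\mathbb Z,\ J_N\ge N,\ \ 2^{J_N}\delta_N^2>128(2+J_N),\qquad R_N=e^{J_N^2}.
\]
The number $R_N$ bounds the size of the starting ball in units of $1/L$. To make $J$ choices that are still $1/L$ apart, one has to start from a ball of radius exponential in $J$ times $1/L$, with a base that depends on $\alpha$ and $\beta$. The set $G$ must not depend on $\alpha,\beta$, and $e^{J^2}$ eventually exceeds every such exponential.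

\begin{definition}\label{def:block}
Let $(\varepsilon,\delta,R)=(\varepsilon_N,\delta_N,R_N)$. An \emph{$N$-block for $\theta$} consists of an integer $L\ge R^2$ and a finite family of vectors $y_n=(a_n,b_n)\in\mathbb Z^2$ such that
\begin{enumerate}
\item[(B1)] $L\le a_n\le2L$ for all $n$, and each $t\in[1,2]$ is within $\delta/(8R)$ of some $a_n/L$;
\item[(B2)] $|b_n|R\le\delta L/8$ for all $n$;
\item[(B3)] for every $n$ and every $x$ with $\|y_n\cdot x\|\le\delta$ there is an integer $q\ge1$ with $\max_jq^{k_j}\|q\theta_j-x_j\|<4\varepsilon$.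
\end{enumerate}
\end{definition}

\begin{proposition}\label{prop:game}
If $\theta$ has an $N$-block for every $N$, then statements $(1)$ and $(2)$ of Theorem~\ref{thm:main} hold for $\theta$.
\end{proposition}

\begin{proposition}\label{prop:block}
For each $N$ and each nonempty open set $O\subset\mathbb R^2$ there is a point $\theta^\circ\in O$ with a neighborhood all of whose points have an $N$-block.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $O_N$ be the interior of the set of $\theta$ that have an $N$-block. By Proposition~\ref{prop:block} the open set $O_N$ is dense. By the Baire category theorem, a countable intersection of dense open subsets of $\mathbb R^2$ is dense, so $G=\bigcap_NO_N$ is a dense $G_\delta$ set. Proposition~\ref{prop:game} applies to every $\theta\in G$.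
\end{proof}

\section{Forcing the outcome into a strip}\label{sec:game}

\subsection{Dilates of separated sets}

The following lemma extends Example~\ref{ex:model} to many points. We need one $t$ for which the points $t\xi_j$ leave no large gap mod $1$. A gap forces the exponential sums over these points to be large, whereas separation of the $\xi_j$ makes the sums small on average over $t$.

\begin{lemma}\label{lem:dilate}
Let $0<\delta<1$, $M\ge2$ and $M\delta^2>128(2+\ln M)$. If $\xi_1,\dots,\xi_M\in\mathbb R$ have mutual distances at least $1$, then there is $t\in[1,2]$ such that $\{t\xi_1,\dots,t\xi_M\}$ is $\delta/8$-dense mod $1$.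
\end{lemma}

\begin{proof}
Put $e(z)=e^{2\pi iz}$. Let $\psi(z)=\max(0,1-16\|z\|/\delta)$ on $\mathbb R/\mathbb Z$, with Fourier coefficients $\hat\psi(r)=\int_0^1\psi(z)e(-rz)\,dz$. Then $\hat\psi(0)=\delta/16$, and Parseval's identity gives $\sum_r|\hat\psi(r)|^2=\int_0^1\psi^2\le\int_0^1\psi=\delta/16$. Let $\Psi_t(z)=\sum_j\psi(z-t\xi_j)$. Its mean is $M\delta/16$, and its $r$-th Fourier coefficient has modulus $|\hat\psi(r)||S_r(t)|$, where $S_r(t)=\sum_je(rt\xi_j)$.

Suppose that $t$ fails: there is $z_0$ with $\|t\xi_j-z_0\|>\delta/8$ for all $j$. Then $\Psi_t$ vanishes on the arc $\|z-z_0\|\le\delta/16$, of length $\delta/8$, and by Parseval's identity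
\begin{equation}\label{eq:gap}
\frac\delta8\Big(\frac{M\delta}{16}\Big)^2\le\int_0^1\Big|\Psi_t(z)-\frac{M\delta}{16}\Big|^2dz=\sum_{r\ne0}|\hat\psi(r)|^2|S_r(t)|^2 .
\end{equation}
On the other hand, $|\int_1^2e(t\omega)\,dt|\le1/(\pi|\omega|)$ for $\omega\ne0$. Number the points in increasing order, so that $|\xi_j-\xi_{j'}|\ge|j-j'|$. For $r\ne0$,
\[
\int_1^2|S_r(t)|^2dt\le M+\sum_{j\ne j'}\frac1{\pi|j-j'|}\le M+\frac2\pi M(1+\ln M)\le M(2+\ln M).
\]
If every $t\in[1,2]$ failed, integrating \eqref{eq:gap} over $t$ would give $\frac\delta8\big(\frac{M\delta}{16}\big)^2\le\frac\delta{16}M(2+\ln M)$, that is, $M\delta^2\le128(2+\ln M)$.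
\end{proof}

\subsection{Pushes}

Both parts of Theorem~\ref{thm:main} describe the same game. Call \emph{Hitter} the player who wants the outcome outside $\mathrm{Bad}_\theta(\mathbf k)$ and \emph{Dodger} the other one. Hitter's moves multiply the radius by $h$ and Dodger's by $g$. In part (1) Hitter is Bob and $(h,g)=(\beta,\alpha)$; in part (2) Hitter is Alice and $(h,g)=(\alpha,\beta)$. In both cases $2h<1+gh$; in part (2) this holds for every $\beta$ because $2\alpha\le1$. Put
\[
\mu=gh,\qquad\gamma=1-2h+gh\in(0,1),
\]
and fix an integer $\ell\ge1$ with $\mu^\ell\le\gamma/2$. A \emph{round} is now a move of Hitter followed by a move of Dodger; it multiplies the radius by $\mu$.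

Let Hitter be to move in a ball with center $z$ and radius $\rho$. In a \emph{neutral} round Hitter plays the concentric ball. In a \emph{push} of sign $\pm$ Hitter plays the ball centered at $z\pm(1-h)\rho\,(1,0)$. Dodger's center is within $(h-gh)\rho$ of Hitter's, so the push moves the first coordinate of the center by at least $(1-h)\rho-(h-gh)\rho=\gamma\rho$ in the direction $\pm$. This is the one place where $\gamma>0$ is used; for $\gamma\le0$ Dodger can undo every move, as in Remark~\ref{rem:range}. A \emph{long push} is a sequence of $\ell$ pushes of the same sign. After a long push of sign $+$ the center has moved to the right by at least $\gamma\rho$ and the radius is at most $\gamma\rho/2$, so every point of the ball has first coordinate at least $z_1+\gamma\rho/2$. After a long push of sign $-$ every point has first coordinate at most $z_1-\gamma\rho/2$. Hence: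
\begin{equation}\label{eq:sep}
\begin{gathered}
\text{the balls reached by long pushes of opposite signs from a ball}\\
\text{of radius $\rho$ are at least $\gamma\rho$ apart in the first coordinate.}
\end{gathered}
\end{equation}

\begin{lemma}\label{lem:force}
Suppose $\theta$ has an $N$-block for every $N$, and fix one for each $N$. Let Hitter be to move in a ball of radius $\rho_*$. For every sufficiently large $N$, Hitter can force within finitely many rounds a ball contained in $\{x:\|y_n\cdot x\|\le\delta_N\}$ for some vector $y_n$ of the $N$-block.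
\end{lemma}

\begin{proof}
Write $\delta,J,R$ for $\delta_N,J_N,R_N$, and call a ball \emph{good} if it has the required property. Since $J_N\to\infty$, for large $N$ we have $\mu^{-\ell J}/\gamma\le R$ and $R\rho_*\ge1$.

\emph{Reaching the scale of the block.} As $L\ge R^2$, we have $\gamma\mu^{\ell(J-1)}\rho_*L\ge R^{-1}\rho_*R^2\ge1$. Each neutral round multiplies the radius by $\mu$, so after some neutral rounds the radius $\rho$ satisfies
\begin{equation}\label{eq:scale}
1\le\gamma\mu^{\ell(J-1)}\rho L<\mu^{-1},\qquad\text{hence}\qquad\rho\le\frac{\mu^{-\ell J}}{\gamma L}\le\frac RL .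
\end{equation}
Let $x^0$ be the center of this ball.

\emph{A finite game.} From here Hitter plays $J$ long pushes, choosing only their signs, and then neutral rounds until the radius is at most $\delta/(24L)$. The number of rounds is determined in advance. Consider the sequences of balls that can arise after a whole number of rounds, and declare them \emph{won} by backward induction: a complete sequence is won if its last ball is good; an incomplete sequence is won if Hitter has a permitted move after which every reply of Dodger produces a won sequence. If the initial position is won, Hitter forces a good ball by always making such a move. Suppose then that it is not won. For each incomplete sequence that is not won and each permitted move of Hitter, fix a reply of Dodger that produces a sequence that is not won. With these replies, each sign vector $\sigma\in\{\pm\}^J$ determines a play and a final ball $D_\sigma$, and no $D_\sigma$ is good. We derive a contradiction.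

\emph{The final balls are separated.} If $\sigma\ne\sigma'$ first differ at position $i$, the two plays coincide up to the $i$-th long push, which starts from a ball of radius $\mu^{\ell(i-1)}\rho$. By \eqref{eq:sep} and \eqref{eq:scale}, $D_\sigma$ and $D_{\sigma'}$ are at least $\gamma\mu^{\ell(J-1)}\rho\ge1/L$ apart in the first coordinate. Write the center of $D_\sigma$ as $x^0+(\xi_\sigma,\xi'_\sigma)/L$. Then $|\xi_\sigma|,|\xi'_\sigma|\le\rho L\le R$, and the $2^J$ numbers $\xi_\sigma$ have mutual distances at least $1$.

\emph{One of them is good.} Lemma~\ref{lem:dilate} applies with $M=2^J$, since $\ln M\le J$, and gives $t\in[1,2]$ such that $\{t\xi_\sigma\}$ is $\delta/8$-dense mod $1$. By (B1) there is $n$ with $|a_n/L-t|\le\delta/(8R)$. As $|\xi_\sigma|\le R$, the set $\{(a_n/L)\xi_\sigma\}$ is $\delta/4$-dense mod $1$, so there is $\sigma$ with $\|y_n\cdot x^0+(a_n/L)\xi_\sigma\|\le\delta/4$. At the center of $D_\sigma$ the form $y_n\cdot x$ equals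
\[
y_n\cdot x^0+(a_n/L)\xi_\sigma+(b_n/L)\xi'_\sigma,
\]
and $|b_n\xi'_\sigma|/L\le\delta/8$ by (B2). This is where (B2) is needed: the pushes give no control of $\xi'_\sigma$ beyond the bound $R$. Finally $|y_n|\le a_n+|b_n|\le3L$, so on $D_\sigma$ the form differs from its value at the center by at most $3L\cdot\delta/(24L)=\delta/8$. Thus $\|y_n\cdot x\|\le\delta/2$ on $D_\sigma$, and $D_\sigma$ is good.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:game}]
If Hitter is Bob, he chooses $B_1$ arbitrarily and is first to move in $W_1$; if Hitter is Alice, she is first to move in $B_1$. Hitter applies Lemma~\ref{lem:force} again and again, with $N_1<N_2<\cdots$. The outcome $x$ lies in all the good balls, so for infinitely many $N$ we have $\|y_n\cdot x\|\le\delta_N$ for a vector $y_n$ of the $N$-block, and (B3) gives $q\ge1$ with $\max_jq^{k_j}\|q\theta_j-x_j\|<4\varepsilon_N$. Since $\varepsilon_N\to0$, the outcome is not in $\mathrm{Bad}_\theta(\mathbf k)$. With Hitter as Bob this is (1), and with Hitter as Alice it is (2).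
\end{proof}

\section{Construction of blocks}\label{sec:construction}

We prove Proposition~\ref{prop:block}. Fix $N$ and $O$, and write $\varepsilon,\delta,R$ for $\varepsilon_N,\delta_N,R_N$; thus $\varepsilon\le\frac18$ and $\delta=\varepsilon^3$.

We build the chain of Example~\ref{ex:weights} as a sequence $v_n=(a_n,b_n,p_n)\in\mathbb Z^3$ in which any three consecutive vectors form a basis of $\mathbb Z^3$. This makes each $v_n\times v_{n+1}$ primitive, as Lemma~\ref{lem:cover} requires, and by \eqref{eq:det} it gives an exact formula for the distance between consecutive rational points. The property is preserved by the recursion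
\begin{equation}\label{eq:rec}
v_{n+1}=v_{n-2}+i_nv_{n-1}+l_nv_n\qquad(i_n,l_n\in\mathbb Z),
\end{equation}
because $\det(v_{n-1},v_n,v_{n+1})=\det(v_{n-1},v_n,v_{n-2})=\det(v_{n-2},v_{n-1},v_n)$. There are two demands on the two integers $i_n,l_n$. The determinant $d_n$, which is about $i_nd_{n-1}$, must lie in a window; this confines $i_n$ to a long interval. The frequency $t_{n+1}=t_{n-2}+i_nt_{n-1}+l_nt_n$ must be close to a prescribed value; here $l_n$ only reduces modulo $t_n$, and the fine tuning must come from the remaining freedom in $i_n$.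

\subsection{Target frequencies}

The fine tuning works if the multiples of $t_{n-1}/t_n$ fill the circle quickly. But $t_{n-1}$ and $t_n$ are themselves known only approximately, and the accuracy needed for them depends on the accuracy wanted for $t_{n+1}$. The tolerances are therefore chosen backward.

\begin{lemma}\label{lem:targets}
There are integers $m\ge3$ and $H\ge100$, numbers $s_1,\dots,s_{m+1}\in(1,2)$ and $0<\eta_1\le\dots\le\eta_{m+1}\le\delta/(16R)$ such that
\begin{enumerate}
\item[(i)] $[s_n-\eta_n,s_n+\eta_n]\subset[1,2]$ for all $n$;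
\item[(ii)] each $t\in[1,2]$ is within $\delta/(16R)$ of one of $s_3,\dots,s_m$;
\item[(iii)] if $2\le n\le m$, $|t-s_{n-1}|\le\eta_{n-1}$, $|t'-s_n|\le\eta_n$ and $z\in\mathbb R$, then any $H$ consecutive integers contain an $i$ with $\|it/t'-z\|\le\eta_{n+1}/2$.
\end{enumerate}
\end{lemma}

\begin{proof}
Divide $(1,2)$ into open intervals of length at most $\delta/(16R)$, and choose $s_1,s_2,\dots,s_{m+1}$ successively so that $s_3,\dots,s_m$ run through these intervals and $s_{n+1}\notin\mathbb Q s_n$. Then (ii) holds and the ratios $s_{n-1}/s_n$ are irrational. Let $\eta_{m+1}$ be the minimum of $\delta/(16R)$ and the distances from the $s_n$ to $\{1,2\}$. For $n=m,m-1,\dots,2$, suppose $\eta_{n+1}$ is chosen. The multiples of an irrational number are dense mod $1$, so there is $H_n$ such that $\{js_{n-1}/s_n:0\le j<H_n\}$ is $\eta_{n+1}/4$-dense mod $1$. Choose $\eta_n\in(0,\eta_{n+1}]$ so small that $|t-s_{n-1}|\le\eta_n$ and $|t'-s_n|\le\eta_n$ imply $|t/t'-s_{n-1}/s_n|\le\eta_{n+1}/(4H_n)$. Put $\eta_1=\eta_2$ and $H=\max(100,H_2,\dots,H_m)$. For $t,t'$ as in (iii),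 using $\eta_{n-1}\le\eta_n$, the set $\{jt/t':0\le j<H_n\}$ is $\eta_{n+1}/2$-dense mod $1$. Replacing $j$ by $i_0+j$ translates the set, which preserves this property.
\end{proof}

From now on $L$ is a large integer, and \emph{bounded} means bounded by a constant that does not depend on $L$.

\subsection{The initial basis}

The first two vectors must place the rational point inside $O$ and set the scale $L^{1+\kappa}$ for the determinants. Choose $0<c\le1$ and a square $\Pi=(c_1,c_1+c)\times(c_2,c_2+c)$ such that $[c_1-c,c_1+2c]\times[c_2-c,c_2+2c]\subset O$. Let $a_1,a_2$ be integers nearest to $s_1L,s_2L$, let $b_1=1$, $b_2=\lceil L^\kappa\rceil$, and put $D=a_1b_2-a_2$. For large $L$,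
\begin{equation}\label{eq:init}
|a_n/L-s_n|\le\eta_n\ \ (n=1,2),\qquad\tfrac12L^{1+\kappa}\le D\le4L^{1+\kappa}.
\end{equation}
For integers $r,r'$ let $v_1=(a_1,1,-r')$ and $v_2=(a_2,b_2,r-b_2r')$. Then
\[
v_1\times v_2=(r,\ r'D-a_1r,\ D),
\]
which is primitive if $\gcd(r,D)=1$, and the common zero of $v_1,v_2$ is $P_1=(r/D,\ r'-a_1r/D)$.

\begin{lemma}\label{lem:init}
For large $L$ there are integers $r,r'$ with $\gcd(r,D)=1$ and $P_1\in\Pi$.
\end{lemma}

\begin{proof}
As the real variable $r$ runs through $(c_1D,(c_1+c)D)$, the first coordinate of $P_1$ stays in $(c_1,c_1+c)$, and $-a_1r/D$ runs monotonically through an open interval of length $ca_1\ge2$. Such an interval contains $(c_2-r',c_2+c-r')$ for some integer $r'$, because $c\le1$. So there is an open interval $\mathcal I$ of length $|\mathcal I|=cD/a_1\ge cL^\kappa/4$ such that $P_1\in\Pi$ for all $r\in\mathcal I$.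

Let $\omega(D)$ be the number of prime divisors and $\tau(D)$ the number of divisors of $D$. The number of multiples of $f$ in $\mathcal I$ differs from $|\mathcal I|/f$ by at most $1$. Inclusion-exclusion over the $2^{\omega(D)}$ squarefree divisors $f$ of $D$ shows that the number of integers in $\mathcal I$ coprime to $D$ is at least
\[
|\mathcal I|\prod_{p\mid D}\Big(1-\frac1p\Big)-2^{\omega(D)}\ge2^{-\omega(D)}|\mathcal I|-2^{\omega(D)} .
\]
The classical bound $\tau(D)=O_\nu(D^\nu)$, valid for every $\nu>0$, gives $4^{\omega(D)}\le\tau(D)^2=O(D^{\kappa/4})=O(L^{\kappa/2})$, which is less than $|\mathcal I|$ for large $L$.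
\end{proof}

Fix such $r,r'$. Since $v_1\times v_2$ is primitive, there is $v_0\in\mathbb Z^3$ with $\det(v_0,v_1,v_2)=v_0\cdot(v_1\times v_2)=1$, so $v_0,v_1,v_2$ is a basis of $\mathbb Z^3$. Let $y_n$ denote the first two coordinates of $v_n$. As $y_1,y_2$ are linearly independent, we may add integer multiples of $v_1,v_2$ to $v_0$ and assume $y_0=\lambda y_1+\lambda'y_2$ with $\lambda,\lambda'\in[0,1)$.

\subsection{The recursion}

For $2\le n\le m$ define $v_{n+1}$ by \eqref{eq:rec}. As in Section~\ref{sec:idea}, put
\[
t_n=\frac{a_n}L,\quad u_n=\frac{b_n}{L^\kappa},\quad U_n=|u_n|,\quad V_n=(t_n,u_n),\quad D_n=\det(V_n,V_{n+1}),\quad d_n=|D_n|,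
\]
so that $q_n:=|a_nb_{n+1}-a_{n+1}b_n|=d_nL^{1/k_1}$. For large $L$ we have $U_1\le\frac14$, $1\le U_2\le2$ and, by \eqref{eq:init}, $\frac12\le D_1\le4$.

\begin{lemma}\label{lem:rec}
The integers $i_n,l_n$ can be chosen so that all $U_n,d_n$ are bounded,
\begin{equation}\label{eq:a}
|t_{n+1}-s_{n+1}|\le\eta_{n+1},\quad U_{n+1}\ge\max(4U_n,H),\quad\tfrac12U_{n+1}\le d_n\le3U_{n+1}\qquad(2\le n\le m),
\end{equation}
and
\begin{equation}\label{eq:b}
\varepsilon^2d_n^{k_2}<U_n<\varepsilon d_n^{k_2}\qquad(3\le n\le m).
\end{equation}
Moreover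
\begin{equation}\label{eq:c}
d_n>10^4\varepsilon^{-2},\qquad d_n\ge2d_{n-1}\qquad(3\le n\le m).
\end{equation}
\end{lemma}

\begin{proof}
We use induction on $n$, assuming \eqref{eq:a} for smaller indices. Together with \eqref{eq:init} and Lemma~\ref{lem:targets}(i), this gives $|t_j-s_j|\le\eta_j$ and $t_j\in[1,2]$ for $1\le j\le n$.

\emph{The frequency.} With $z=(s_{n+1}-t_{n-2})/t_n$ we have
\[
t_{n+1}-s_{n+1}=t_n\big(i_nt_{n-1}/t_n-z+l_n\big).
\]
By Lemma~\ref{lem:targets}(iii), any $H$ consecutive integers contain an $i_n$ with $\|i_nt_{n-1}/t_n-z\|\le\eta_{n+1}/2$, and then a suitable $l_n$ gives $|t_{n+1}-s_{n+1}|\le t_n\eta_{n+1}/2\le\eta_{n+1}$. In particular $t_{n+1}\in[1,2]$, so \eqref{eq:dU} holds, and the last part of \eqref{eq:a} follows from $U_{n+1}\ge4U_n$. It remains to say from which $H$ consecutive integers $i_n$ is taken. Note that $l_n$ does not affect $D_n$: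
\begin{equation}\label{eq:Dn}
D_n=\det(V_n,V_{n-2})-i_nD_{n-1}.
\end{equation}

\emph{The case $n=2$.} This step only makes $U_3$ large. Take $i_2\in\{4H+8,\dots,5H+7\}$. Since $\det(V_2,V_0)=\lambda\det(V_2,V_1)=-\lambda D_1$, we get $d_2=(\lambda+i_2)D_1$, so $2H+4\le d_2\le4(5H+8)$. By \eqref{eq:dU}, $2U_3\ge d_2-2U_2\ge2H$, so $U_3\ge H\ge100>4U_2$.

\emph{The case $n\ge3$.} We have $U_{n-2}\le U_n\le2d_{n-1}$, hence $|\det(V_n,V_{n-2})|\le2(U_n+U_{n-2})\le8d_{n-1}$, and \eqref{eq:Dn} gives $|d_n-i_nd_{n-1}|\le8d_{n-1}$ for $i_n>0$. Put $E_n=(U_n/\varepsilon)^{1/k_2}$ and $\Lambda=\varepsilon^{-1/k_2}$. Condition \eqref{eq:b} is equivalent to $E_n<d_n<\Lambda E_n$, and it holds if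
\[
E_n/d_{n-1}+9\le i_n\le\Lambda E_n/d_{n-1}-9 .
\]
As $1/k_2\ge2$, we have $\Lambda\ge64$ and $E_n\ge(U_n/\varepsilon)^2\ge U_n^2$, so $E_n/d_{n-1}\ge U_n^2/(3U_n)\ge H/3$. The interval has length at least $21H-18\ge H$ and contains $H$ consecutive integers; take $i_n$ among them. Then \eqref{eq:dU} gives
\[
U_{n+1}\ge\tfrac12(d_n-2U_n)\ge\tfrac12U_n(U_n-2)\ge49U_n,
\]
which completes \eqref{eq:a}. For \eqref{eq:c}, use $d_n>E_n\ge(U_n/\varepsilon)^2\ge10^4\varepsilon^{-2}$ and $d_n>U_n^2\ge100U_n\ge100d_{n-1}/3$. Boundedness follows by induction from $d_2\le4(5H+8)$, $U_{n+1}\le2d_n$ and $d_n<(U_n/\varepsilon^2)^{1/k_2}$.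
\end{proof}

\subsection{The point $\theta^\circ$}

For $1\le n\le m$ let $w_n=v_n\times v_{n+1}$. Its third coordinate is $\pm q_n\ne0$, and it is primitive because $v_{n-1}\cdot w_n=\det(v_{n-1},v_n,v_{n+1})=1$. Let $P_n=(P_{n,1},P_{n,2})$ be the common zero of $v_n$ and $v_{n+1}$; for $n=1$ this is the point chosen above. Let $n<m$. The form $v_{n+1}$ vanishes at $P_n$ and $P_{n+1}$, so $P_{n+1}-P_n$ is a multiple of $(b_{n+1},-a_{n+1})$. By \eqref{eq:det}, $y_n\cdot(P_{n+1}-P_n)=v_n(P_{n+1})=\pm1/q_{n+1}$, while $y_n\cdot(b_{n+1},-a_{n+1})=\pm q_n$. Therefore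
\begin{equation}\label{eq:step}
P_{n+1}-P_n=\pm\frac{(b_{n+1},-a_{n+1})}{q_nq_{n+1}}\qquad(1\le n<m).
\end{equation}

Put $\theta^\circ=P_m$. All $d_n$ are at least $\frac12$, the $U_n$ are bounded and $m$ is fixed, so by \eqref{eq:step} each coordinate of $\theta^\circ-P_1$ is $O(L^{1-2/k_1})$, which tends to $0$. Since $P_1\in\Pi$, we have $\theta^\circ\in O$ for large $L$.

One point $\theta^\circ$ has to be close to all the $P_n$ at once, in the sense of the error terms in Lemma~\ref{lem:cover}. This holds because \eqref{eq:b} forces $d_{n+1}\ge d_n^{1/k_2}$, and $1/k_2$ exceeds $1+k_1$.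

\begin{lemma}\label{lem:close}
For $3\le n\le m$ and $j=1,2$ we have $q_n^{1+k_j}|\theta^\circ_j-P_{n,j}|<\varepsilon$.
\end{lemma}

\begin{proof}
For $n=m$ the left side is $0$; let $n<m$. By \eqref{eq:a}, $|b_{i+1}|/q_i=(U_{i+1}/d_i)L^{\kappa-1/k_1}\le2/L$ for $i\ge2$, and $a_{i+1}\le2L$. By \eqref{eq:c} the $q_i$ at least double at each step. Summing \eqref{eq:step},
\[
|\theta^\circ_1-P_{n,1}|\le\sum_{i=n}^{m-1}\frac2{Lq_{i+1}}\le\frac4{Lq_{n+1}},\qquad
|\theta^\circ_2-P_{n,2}|\le\sum_{i=n}^{m-1}\frac{2L}{q_iq_{i+1}}\le\frac{4L}{q_nq_{n+1}} .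
\]
Using $q_n^{k_1}=d_n^{k_1}L$, $q_n^{k_2}=d_n^{k_2}L^\kappa$ and $1+\kappa=1/k_1$, we find again that $L$ cancels:
\[
q_n^{1+k_1}|\theta^\circ_1-P_{n,1}|\le\frac{4d_n^{1+k_1}}{d_{n+1}},\qquad
q_n^{1+k_2}|\theta^\circ_2-P_{n,2}|\le\frac{4d_n^{k_2}}{d_{n+1}} .
\]
By \eqref{eq:b} for $n+1$ and \eqref{eq:a},
\[
d_{n+1}>(U_{n+1}/\varepsilon)^{1/k_2}\ge\big(d_n/(3\varepsilon)\big)^{1/k_2}\ge d_n^{1/k_2}.
\]
Now
\[
\frac1{k_2}-1-k_1=\frac{1-(1-k_1)(1+k_1)}{k_2}=\frac{k_1^2}{k_2}\ge\frac12,\qquad\frac1{k_2}-k_2\geq\frac32 .
\]
Both quantities are therefore at most $4d_n^{-1/2}$, which is less than $4\varepsilon/100$ by \eqref{eq:c}.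
\end{proof}

\subsection{The block}

\begin{proof}[Proof of Proposition~\ref{prop:block}]
Take $L\ge R^2$ large and the family $y_n$, $3\le n\le m$.

(B1) We have $t_n\in[1,2]$ and $|t_n-s_n|\le\eta_n\le\delta/(16R)$. With Lemma~\ref{lem:targets}(ii), each $t\in[1,2]$ is within $\delta/(8R)$ of some $t_n$.

(B2) We have $|b_n|R/L=U_nRL^{\kappa-1}\le\delta/8$ for large $L$, because $U_n$ is bounded and $\kappa<1$.

(B3) Let $3\le n\le m$ and $\|y_n\cdot x\|\le\delta$. Apply Lemma~\ref{lem:cover} to $v_n,v_{n+1}$ and $\theta^\circ$; note that $b_n\ne0$. For the resulting $q\le q_n$, the identities \eqref{eq:scaling} and Lemma~\ref{lem:close} give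
\begin{align*}
q^{k_1}\|q\theta^\circ_1-x_1\|&<\frac{U_n}{2d_n^{k_2}}+\varepsilon<2\varepsilon,\\
q^{k_2}\|q\theta^\circ_2-x_2\|&<\frac{\delta d_n^{k_2}}{U_n}+\frac{t_n}{2d_n^{k_1}}+\varepsilon<3\varepsilon .
\end{align*}
Here $U_nd_n^{-k_2}<\varepsilon$ and $\delta d_n^{k_2}/U_n<\delta/\varepsilon^2=\varepsilon$ by \eqref{eq:b}, and $d_n^{k_1}\ge d_n^{1/2}>100/\varepsilon$ by \eqref{eq:c}.

Only the times $q\le Q=\max_{3\le n\le m}q_n$ are used, so the estimate is stable. If $|\theta_j-\theta^\circ_j|<\varepsilon/Q^2$ for $j=1,2$, then $q^{k_j}\cdot q|\theta_j-\theta_j^\circ|<\varepsilon$ for all $q\le Q$, and (B3) holds for $\theta$ with the bound $4\varepsilon$. Conditions (B1) and (B2) do not involve $\theta$. Hence the same $L$ and the same family form an $N$-block for every such $\theta$.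
\end{proof}

This completes the proof of Theorem~\ref{thm:main}.

\begin{remark}
The strict inequality $k_1>k_2$ was needed only for (B2); the other estimates of this section use $k_2\le\frac12\le k_1$. For equal weights (B2) cannot be rescued, since Proposition~\ref{prop:game} would then contradict Theorem~\ref{thm:equal}.
\end{remark}

\begin{remark}
By the theorem of Harrap and Moshchevitin, $G$ is disjoint from $\mathrm{Bad}(\mathbf k)$. The construction shows this directly at each level: $q_nP_n\in\mathbb Z^2$, so Lemma~\ref{lem:close} gives $\max_jq_n^{k_j}\|q_n\theta^\circ_j\|<\varepsilon$.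
\end{remark}

\begin{thebibliography}{9}

\bibitem{Dyakova}
Natalia Dyakova, \emph{Sets of inhomogeneous linear forms can be not isotropically winning}, arXiv:1711.06280 (2017).

\bibitem{ET}
Einsiedler and Tseng, J. reine angew. Math. \textbf{660} (2011).

\bibitem{Mos}
Moshchevitin, Moscow Math. J. \textbf{11} (2011).

\end{thebibliography}
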